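# Partitions of Baire metric spaces of weight $\aleph_1$ into meager sets

## Baire category and the space $\omega_1^\omega$

All spaces are nonempty. An ordinal is the set of smaller ordinals. I write $F^{-1}[E]$ for the preimage of a set $E$ and $F^{-1}(\eta)$ for the fiber over a point $\eta$.

**Meager sets, Baire spaces, weight.** A set $N\subseteq X$ is nowhere dense if every nonempty open set contains a nonempty open set disjoint from $N$. A set is meager if it is a countable union of nowhere dense sets, and comeager if its complement is meager. $X$ is a Baire space if countable intersections of dense open sets are dense; equivalently, no nonempty open set is meager. The weight of $X$ is the least size of a base.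

**The space $\omega_1^\omega$.** This is the set of sequences $x:\omega\to\omega_1$ with the product topology, $\omega_1$ being discrete. For a finite sequence $t\in\omega_1^{<\omega}$ put $[t]=\{x\in\omega_1^\omega: t\subset x\}$. These clopen sets form a base. The metric $d(x,y)=2^{-k}$, with $k$ least such that $x(k)\ne y(k)$, is complete and induces the topology, so $\omega_1^\omega$ is Baire by the Baire category theorem. There are $\aleph_1$ finite sequences $t$. If $T\subseteq\omega_1^\omega$ is dense, the sets $[\langle\xi\rangle]\cap T$ $(\xi<\omega_1)$ are disjoint, open and nonempty. So every dense subspace of $\omega_1^\omega$ has weight exactly $\aleph_1$.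

*Examples.* For $\xi<\omega_1$ the set $R_\xi=\{x:\operatorname{ran}x\subseteq\xi\}$ is closed, and nowhere dense because $[t^\frown\xi]\subseteq[t]$ misses it. The subspace $D$ of eventually zero sequences is not Baire. Indeed $D=\bigcup_nD_n$ with $D_n=\{x\in D:x(k)=0\text{ for all }k\ge n\}$, and $D_n$ is nowhere dense in $D$: given $t$, extend it by zeros to length at least $n$ and then append a $1$.

**Baire property.** $B\subseteq X$ has the Baire property (BP) in $X$ if there is an open $V\subseteq X$ with $B\,\triangle\,V$ meager in $X$.

*Examples.* A meager set has the BP with $V=\emptyset$. A closed set $K$ has it with $V=\operatorname{int}K$, since $K\setminus\operatorname{int}K$ is nowhere dense. In the space $D$ above every set is meager, so every subset has the BP for a trivial reason. A set without the BP will appear in Proposition 4.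

The following facts will be used freely.

* **(C1)** *If $Y\subseteq X$ and $N\subseteq Y$ is nowhere dense in $Y$, then $N$ is nowhere dense in $X$.* Let $O\ne\emptyset$ be open in $X$. If $O\cap Y=\emptyset$, then $O$ misses $N$. Otherwise there is an open $O'$ with $\emptyset\ne O'\cap Y\subseteq O\cap Y$ and $O'\cap N=\emptyset$; then $O\cap O'$ is nonempty, open and misses $N$.
* **(C2)** *If $Y$ is dense in $X$, or open in $X$, then the trace $N\cap Y$ of a nowhere dense (meager) set $N\subseteq X$ is nowhere dense (meager) in $Y$.* Let $O\cap Y\neq\emptyset$ with $O$ open, and $O\subseteq Y$ if $Y$ is open. Some nonempty open $O'\subseteq O$ misses $N$, and $O'\cap Y\ne\emptyset$. Hence the trace of a dense open set on a dense $Y$ is dense open in $Y$. Also, for an open $W\subseteq X$ and $B\subseteq W$, being meager, or having the BP, means the same in $W$ as in $X$: if $B\,\triangle\,V$ is meager, so is $B\,\triangle\,(V\cap W)$.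
* **(C3)** *If $W_i$ $(i\in I)$ are disjoint open sets and $N_i\subseteq W_i$ is meager, then $\bigcup_iN_i$ is meager.* Write $N_i=\bigcup_nN_{i,n}$ with $N_{i,n}$ nowhere dense. Each $\bigcup_iN_{i,n}$ is nowhere dense: a nonempty open $O$ either misses all $W_i$, or meets some $W_i$, and then $O\cap W_i$ contains a nonempty open set missing $N_{i,n}$, which also misses $N_{j,n}\subseteq W_j$ for $j\ne i$.
* **(C4)** *Let $X$ be Baire. Open sets with meager intersection are disjoint. If $B\subseteq O$ is nonmeager, $O$ is open and $B\,\triangle\,V$ is meager with $V$ open, then $V\cap O\ne\emptyset$.* The first part is the definition; for the second, $B\subseteq(V\cap O)\cup(B\setminus V)$.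
* **(C5)** *In a Baire space every set $B$ with the BP equals, modulo a meager set, exactly one regular open set* (an open $U$ with $U=\operatorname{int}\operatorname{cl}U$). Existence: if $B\,\triangle\,V$ is meager, let $U=\operatorname{int}\operatorname{cl}V$; then $U\setminus V\subseteq\operatorname{cl}V\setminus V$ is nowhere dense. Uniqueness: if $U,U'$ are regular open and $U\,\triangle\,U'$ is meager, the open set $U\setminus\operatorname{cl}U'$ is meager, hence empty, so $U\subseteq\operatorname{int}\operatorname{cl}U'=U'$; by symmetry $U=U'$.

**The height map.** For $x\in\omega_1^\omega$ let $\sigma(x)=\sup_n(x(n)+1)$, the least ordinal strictly above all values of $x$. It lies in $\omega_1$.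

*Examples.* $\sigma(0,1,2,\dots)=\omega$, and $\sigma(\alpha,\alpha,\alpha,\dots)=\alpha+1$. If $\sigma(x)=\xi$, then $x\in R_\xi$, so every fiber of $\sigma$ is nowhere dense.

## Stationary sets and $\omega_1$-dense ideals

**Club and stationary sets.** $C\subseteq\omega_1$ is club if it is unbounded and contains all its limit points below $\omega_1$. A set is stationary if it meets every club. $NS$ is the ideal of nonstationary sets. Countable intersections of clubs are club, so $NS$ is a $\sigma$-ideal, and it contains all bounded sets.

*Examples.* The limit ordinals form a club, so the set of successor ordinals is nonstationary. For every $\varphi:\omega_1\to\omega_1$ the set of limit $\delta$ such that $\varphi(\beta)<\delta$ for all $\beta<\delta$ is club. Closure is clear. Above a given $\alpha_0$, choose $\alpha_{k+1}>\alpha_k$ larger than all $\varphi(\beta)$ with $\beta\le\alpha_k$; then $\sup_k\alpha_k$ is in the set.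

I recall two textbook theorems. *Fodor's lemma:* if $P$ is stationary and $r(\delta)<\delta$ for $\delta\in P\setminus\{0\}$ (that is, $r$ is regressive), then $r$ is constant on a stationary subset of $P$. *Solovay's theorem:* every stationary subset of $\omega_1$ contains $\aleph_1$ disjoint stationary sets.

**Ideals.** Let $J$ be an ideal on $\omega_1$. A set $A$ is $J$-positive if $A\notin J$, and $A\subseteq_JB$ means $A\setminus B\in J$. A proper $\sigma$-ideal $J$ containing all singletons is *normal* if every $g$ on a $J$-positive set $E$ with $g(\xi)<\xi$ for $\xi\in E\setminus\{0\}$ is constant on a $J$-positive subset of $E$. For stationary $S$ put $NS|S=\{A:A\cap S\in NS\}$.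

*Examples.* $NS$ is normal by Fodor's lemma. The ideal of countable sets is not: $\alpha+1\mapsto\alpha$ is regressive and injective on the uncountable set of successors.

**$\omega_1$-dense ideals.** $J$ is $\omega_1$-dense if there is a family of at most $\aleph_1$ $J$-positive sets such that every $J$-positive $E$ satisfies $B\subseteq_JE$ for some $B$ in the family.

*Examples.* The ideal $\{A:0\notin A\}$ is $\omega_1$-dense with the one-element family $\{\{0\}\}$; it does not contain $\{0\}$. The ideal of countable sets is not $\omega_1$-dense. Given uncountable $B_\xi$ $(\xi<\omega_1)$, list all pairs $(\xi,\alpha)\in\omega_1\times\omega_1$ in type $\omega_1$, and at the step of $(\xi,\alpha)$ choose a new point $p\in B_\xi$ to stay outside $E$ and a new point $q$ to go into $E$. The set $E$ of all $q$'s is uncountable, and every $B_\xi\setminus E$ is uncountable.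

## Which Baire metric spaces admit such a partition

Consider a Baire metric space $M$ and a partition $\mathcal U$ of $M$ into meager sets such that

* (1) $|\mathcal U|=\aleph_1$, and
* (2) $\bigcup\mathcal U'$ has the BP in $M$ for each $\mathcal U'\subseteq\mathcal U$.

A countable partition into meager sets is impossible, since $M$ is not meager. So (1) asks for the smallest conceivable number of pieces. Baireness of $M$ is essential: the eventually zero sequences $D$, partitioned into singletons, satisfy (1) and (2) trivially. Condition (2) makes $2^{\aleph_1}$ unions tame at once.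

The problem is taken from Boaz Tsaban, "SPM Bulletin 12", arXiv:math/0503631 (2005): *is it consistent with ZFC, using large cardinals, that there are such $M$ and $\mathcal U$ with $M$ of weight $\aleph_1$?* Two known results are quoted there. (a) If such $M$ and $\mathcal U$ exist, then $\aleph_1$ is measurable in some transitive model of ZFC containing all ordinals. (b) If there is a precipitous ideal on $\aleph_1$, then there are a Baire metric space of weight $2^{\aleph_1}$ and a partition of it into meager sets with (1) and (2). By (a) some large cardinal strength is unavoidable; the point is to get the weight down to $\aleph_1$.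

The answer is yes.

**Theorem A (ZFC).** If $NS|S$ is $\omega_1$-dense for some stationary $S\subseteq\omega_1$, then there is a dense $M\subseteq\omega_1^\omega$ of cardinality and weight $\aleph_1$ which is a Baire space without isolated points, all of whose subsets have the BP in $M$.

**Corollary.** If ZFC + "there are infinitely many Woodin cardinals with a measurable cardinal above them" is consistent, so is ZFC + "there are $M,\mathcal U$ as above, with $M$ of weight exactly $\aleph_1$".

**Theorem B (ZFC).**

1. If $M$ is a Baire metric space of weight $\aleph_1$ and $\mathcal U$ is a partition of it into meager sets with (1) and (2), then there is a normal $\omega_1$-dense ideal on $\omega_1$.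
2. Such $M,\mathcal U$ exist if and only if there is a dense subspace $T\subseteq\omega_1^\omega$ that is a Baire space and such that $\{x\in T:\sigma(x)\in E\}$ has the BP in $T$ for every $E\subseteq\omega_1$.
3. The weight $\aleph_1$ is least possible: no separable Baire metric space has a partition into meager sets satisfying (1) and (2).

Whether a normal $\omega_1$-dense ideal alone suffices for the existence of $M,\mathcal U$ is not determined here.

## Separable spaces and Ulam matrices

We begin with the smallest weights, which gives Theorem B.3. It is convenient to code a partition by a function.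

**Pairs.** Let $M$ be a Baire metric space. A *pair* $(W,F)$ consists of a nonempty open $W\subseteq M$ and a map $F:W\to\omega_1$ such that $F^{-1}[E]$ has the BP for every $E\subseteq\omega_1$ and all fibers of $F$ are meager. If $O\subseteq W$ is nonempty and open, $(O,F|O)$ is again a pair.

*Example.* If $\mathcal U=\{U_\alpha:\alpha<\omega_1\}$, injectively enumerated, satisfies (1) and (2), let $F_0(x)=\alpha$ for $x\in U_\alpha$. Then $(M,F_0)$ is a pair, because $F_0^{-1}[E]=\bigcup_{\alpha\in E}U_\alpha$.

For a pair $(W,F)$ and $\eta<\omega_1$, the set $F^{-1}[\eta+1]$ is a countable union of fibers, hence meager.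

**Lemma 1.** If $(W,F)$ is a pair, every nonempty open $O\subseteq W$ contains $\aleph_1$ disjoint nonempty open sets.

*Proof.* For $\xi<\omega_1$ let $f_\xi:\xi\to\omega$ be injective, and let $A_{\eta,n}=\{\xi>\eta:f_\xi(\eta)=n\}$. For fixed $\eta$ we have $\bigcup_nA_{\eta,n}=\omega_1\setminus(\eta+1)$. For fixed $n$ and $\eta\neq\eta'$ we have $A_{\eta,n}\cap A_{\eta',n}=\emptyset$, because $f_\xi$ is injective.

Since $F^{-1}[\eta+1]$ is meager and $O$ is not, $\bigcup_n\big(F^{-1}[A_{\eta,n}]\cap O\big)=O\setminus F^{-1}[\eta+1]$ is nonmeager. So $F^{-1}[A_{\eta,n_\eta}]\cap O$ is nonmeager for some $n_\eta$. For uncountably many $\eta$ the number $n_\eta$ has the same value $n$. For these $\eta$ the sets $F^{-1}[A_{\eta,n}]\cap O$ are disjoint, nonmeager and have the BP. Let $V_\eta$ be open and equal to the $\eta$-th of them modulo meager. By (C4), $V_\eta\cap O\neq\emptyset$. For $\eta\ne\eta'$ the open set $V_\eta\cap V_{\eta'}$ is meager, hence empty. The sets $V_\eta\cap O$ are as required. $\square$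

**Proof of Theorem B.3.** In a separable space every disjoint family of nonempty open sets is countable, since a countable dense set meets each member. If $M$ is a Baire metric space with a partition satisfying (1) and (2), Lemma 1 for $(M,F_0)$ and $O=M$ gives an uncountable such family, so $M$ is not separable. A space of countable weight is separable, so weight $\aleph_1$ is the least possible. $\square$

## The height map on the whole of $\omega_1^\omega$

The natural first candidate of weight $\aleph_1$ is $M=\omega_1^\omega$, partitioned into the fibers of $\sigma$. It is completely metrizable, the fibers are nowhere dense, and there are $\aleph_1$ of them. Condition (2) asks that $\sigma^{-1}[E]$ have the BP for all $E\subseteq\omega_1$. For some sets $E$ this is true.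

**Lemma 2.** If $C\subseteq\omega_1$ is club, $\{x\in\omega_1^\omega:\sigma(x)\in C\}$ contains a countable intersection of dense open subsets of $\omega_1^\omega$.

*Proof.* Let $O_n=\{x:\exists k\,\exists\gamma\in C\ \ x(n)<\gamma<x(k)\}$. It is open, since membership depends on two coordinates. It is dense: extend a given $t$ to length greater than $n$, choose $\gamma\in C$ above $t(n)$, and append an ordinal greater than $\gamma$. If $x\in\bigcap_nO_n$, then for each $n$ there is $\gamma_n\in C$ with $x(n)+1\le\gamma_n<\sigma(x)$. So $\sigma(x)=\sup_n\gamma_n$ with all $\gamma_n<\sigma(x)$. Thus $\sigma(x)$ is a limit point of $C$ and lies in $C$. $\square$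

So $\sigma^{-1}[E]$ is comeager if $E$ contains a club, and meager if $E$ is nonstationary. The attempt breaks at the sets in between.

**Lemma 3.** If $E$ is stationary, $t\in\omega_1^{<\omega}$ and $O_n$ $(n\in\omega)$ are dense open in $\omega_1^\omega$, there is $x\in[t]\cap\bigcap_nO_n$ with $\sigma(x)\in E$.

*Proof.* For $s\in\omega_1^{<\omega}$ and $n\in\omega$ choose $u_n(s)\supseteq s$ with $[u_n(s)]\subseteq O_n$. For $\beta<\omega_1$ let $\varphi(\beta)$ be a countable ordinal above all entries of all $u_n(s)$ with $s\in\beta^{<\omega}$, $n\in\omega$; there are only countably many of these. The limit $\delta$ with $\varphi(\beta)<\delta$ for all $\beta<\delta$ form a club, so some such $\delta\in E$ is above all entries of $t$. If $s\in\delta^{<\omega}$, then $s\in\beta^{<\omega}$ for some $\beta<\delta$, so $u_n(s)\in\delta^{<\omega}$. Let $(\delta_n)_n$ be cofinal in $\delta$, $t_0=t$ and $t_{n+1}=u_n(t_n{}^\frown\delta_n)\in\delta^{<\omega}$. Then $x=\bigcup_nt_n$ lies in $[t]\cap\bigcap_nO_n$. Its values are below $\delta$ and include all $\delta_n$, so $\sigma(x)=\delta\in E$. $\square$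

**Proposition 4.** If $E$ and $\omega_1\setminus E$ are stationary, $\sigma^{-1}[E]$ does not have the BP in $\omega_1^\omega$.

*Proof.* By Lemma 3 both $\sigma^{-1}[E]$ and $\sigma^{-1}[\omega_1\setminus E]$ are nonmeager in every $[t]$. If $\sigma^{-1}[E]\,\triangle\,V$ were meager with $V$ open, then $V\neq\emptyset$, as $\sigma^{-1}[E]$ is nonmeager. So $[t]\subseteq V$ for some $t$, and $\sigma^{-1}[\omega_1\setminus E]\cap[t]$ would be meager, a contradiction. $\square$

Such $E$ exist by Solovay's theorem, so $\omega_1^\omega$ with $\sigma$ fails in ZFC: every $[t]$ contains points of every height in a club, so no $[t]$ ever decides whether the height is in $E$. We must pass to a thinner subspace, in which finite pieces of $x$ say a lot about $\sigma(x)$.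

## One point for each ordinal, and how to decide $\aleph_1$ sets in $\omega$ levels

Let us thin out as far as possible: choose one point $x_\delta$ of height $\delta$ for each $\delta$ in a stationary set $S$, and let $M=\{x_\delta:\delta\in S\}$. Subsets of $M$ now correspond to sets $E\subseteq S$. The space is described by the sets $A_s=\{\delta:s\subset x_\delta\}$, which form a tree under inclusion. To get the BP for $\{x_\delta:\delta\in E\}$ we would like many $A_s$ that are contained in $E$ modulo $NS$ or disjoint from $E$ modulo $NS$. The right demand is

$$\text{every stationary }E\subseteq S\text{ satisfies }A_s\subseteq_{NS}E\text{ for some }s.\tag{3}$$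

So we build the tree first and read off the points $x_\delta$ afterwards. Demand (3) says that the $\aleph_1$ sets $A_s$ witness that $NS|S$ is $\omega_1$-dense, which is where the hypothesis of Theorem A comes in. But the hypothesis gives a family $\{B_\xi:\xi<\omega_1\}$ with no tree structure. The obvious plan is to fix $\xi_0,\xi_1,\dots$ and to split, at level $n$, every set of the tree into its parts inside and outside $B_{\xi_n}$. This stops working at one point: points of $\omega_1^\omega$ have only $\omega$ coordinates, so only countably many $B_\xi$ are ever treated, and for the other $\xi$ nothing is arranged.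

The way out is to let the index treated at level $n$ depend on $\delta$. For $0<\delta<\omega_1$ fix a surjection $e_\delta:\omega\to\delta$ and let
$$c_n(\delta)=e_\delta(n)<\delta .$$
At level $n$ decide, for each $\delta$, whether $\delta\in B_{c_n(\delta)}$. Each $\delta>\xi$ has $\xi=c_n(\delta)$ for some $n$, so it gets around to $B_\xi$ after finitely many steps. Since $c_n$ is regressive, Fodor's lemma says that cutting a stationary set along the values of $c_n$ loses only a nonstationary part.

## A tree of stationary sets

Assume $NS|S$ is $\omega_1$-dense. Intersecting the members of the dense family with $S$, and repeating them if there are fewer than $\aleph_1$, we get stationary sets $B_\xi\subseteq S$ $(\xi<\omega_1)$ such that every stationary $E\subseteq S$ satisfies $B_\xi\subseteq_{NS}E$ for some $\xi$.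

**Maximal families.** A family $\mathcal A$ of pairwise disjoint stationary subsets of a stationary set $P$ is *maximal in $P$* if every stationary $E\subseteq P$ has stationary intersection with some member of $\mathcal A$.

*Examples.* $\{P\}$ is maximal in $P$. If $r:P\setminus\{0\}\to\omega_1$ is regressive, the stationary fibers of $r$ form a maximal family in $P$: by Fodor's lemma $r$ is constant on a stationary subset of a given stationary $E\subseteq P$. If $\mathcal A$ is maximal in $P$ and $\mathcal A_A$ is maximal in $A$ for each $A\in\mathcal A$, then $\bigcup_{A\in\mathcal A}\mathcal A_A$ is maximal in $P$: given $E$, first choose $A$ with $E\cap A$ stationary, then $A'\in\mathcal A_A$ with $E\cap A\cap A'$ stationary.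

**Step 1: every stationary $P$ has a maximal family of size $\aleph_1$.** The purpose is to have $\aleph_1$ successors at each node, so that the tree is indexed by all of $\omega_1^{<\omega}$. Let $P_i\subseteq P$ $(i<\omega_1)$ be disjoint and stationary (Solovay). For $\delta\in P\setminus\{0\}$ let $r(\delta)=i$ if $\delta\in P_i$ and $\delta>i$, and $r(\delta)=0$ if there is no such $i$. Then $r$ is regressive, and $r^{-1}(i)\supseteq P_i\setminus(i+1)$ is stationary for every $i<\omega_1$. So the stationary fibers form a maximal family of size $\aleph_1$.

**Step 2: the tree.** The purpose is to carry out the decisions "$\delta\in B_{c_n(\delta)}$?" level by level. We define stationary sets $A_s$, $s\in\omega_1^{<\omega}$, by recursion, with $A_\emptyset=S$. Let $A_s$ be given, $|s|=n$. The stationary sets among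
$$A_s\cap\{\delta>0:c_n(\delta)=\eta\}\cap B_\eta,\qquad \big(A_s\cap\{\delta>0:c_n(\delta)=\eta\}\big)\setminus B_\eta\qquad(\eta<\omega_1)$$
form a maximal family in $A_s$. They are disjoint. If $E\subseteq A_s$ is stationary, then $E\cap\{\delta>0:c_n(\delta)=\eta\}$ is stationary for some $\eta$ by Fodor's lemma, and one of its parts inside and outside $B_\eta$ is stationary. This family is nonempty and has size at most $\aleph_1$. Replace each member by a maximal family of size $\aleph_1$ in it (Step 1). The result is a maximal family in $A_s$ of size $\aleph_1$. Enumerate it injectively as $\{A_{s^\frown\xi}:\xi<\omega_1\}$.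

**Step 3: properties of the tree.** The purpose is to collect what will be used later; (d) is demand (3).

* **(a)** $s\subseteq t$ implies $A_t\subseteq A_s$; and $A_s\cap A_t=\emptyset$ if $s,t$ are incomparable.
* **(b)** For each $n$, $\{A_s:|s|=n\}$ is maximal in $S$.
* **(c)** If $|s|=n+1$, then $c_n$ is constant on $A_s$, say with value $\eta$, and $A_s\subseteq B_\eta$ or $A_s\cap B_\eta=\emptyset$.
* **(d)** Every stationary $E\subseteq S$ has some $s$ with $A_s\subseteq_{NS}E$.

The inclusion in (a) and statement (c) are clear from the construction. If $s,t$ are incomparable and $k$ is least with $s(k)\neq t(k)$, then $A_s\subseteq A_{s|(k+1)}$ and $A_t\subseteq A_{t|(k+1)}$, and these are distinct members of one disjoint family. Statement (b) follows by induction on $n$ from the refinement property of maximal families.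

For (d), choose $\xi$ with $B_\xi\subseteq_{NS}E$. The stationary set $B_\xi\setminus(\xi+1)$ is the union over $n$ of the sets $\{\delta\in B_\xi:\delta>\xi,\ c_n(\delta)=\xi\}$, because every $\delta>\xi$ has $\xi\in\delta=\{c_n(\delta):n\in\omega\}$. Since $NS$ is a $\sigma$-ideal, for some $n$ the set $B'=\{\delta\in B_\xi:\delta>\xi,\ c_n(\delta)=\xi\}$ is stationary. By (b) some $A_s$ with $|s|=n+1$ meets $B'$. By (c), $c_n$ is constant on $A_s$, and the value is $\xi$ because of a point in $A_s\cap B'$. Again by (c), as $A_s$ meets $B_\xi$, we have $A_s\subseteq B_\xi\subseteq_{NS}E$.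

**Step 4: the points $x_\delta$.** The purpose is to read off branches. By (b), $S\setminus\bigcup_{|s|=n}A_s$ is nonstationary for each $n$, since a stationary remainder would be disjoint from all members of a maximal family. Let $S_0$ be $S$ minus these countably many sets; $S\setminus S_0\in NS$. If $\delta\in S_0$, then for each $n$ exactly one $s$ of length $n$ has $\delta\in A_s$, and by (a) these $s$ are comparable. Let $x_\delta\in\omega_1^\omega$ be their union. Then, for $\delta\in S_0$,
$$\delta\in A_s\iff s\subset x_\delta.\tag{4}$$

**Step 5: dense open sets contain almost all $x_\delta$.** The purpose is to prepare for Baireness. *Claim: if $O\subseteq\omega_1^\omega$ is dense open, $E=\{\delta\in S_0:x_\delta\notin O\}$ is nonstationary.* Otherwise take $s$ with $A_s\subseteq_{NS}E$ by (d), and $t\supseteq s$ with $[t]\subseteq O$. Then $A_t\subseteq A_s$ is stationary and $A_t\subseteq_{NS}E$, so there is $\delta\in A_t\cap E$. By (4), $x_\delta\in[t]\subseteq O$, a contradiction.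

**Step 6: almost all $x_\delta$ have height $\delta$.** The purpose is to link the topology with $NS$ through Lemma 2. *Claim: $\{\delta\in S_0:\sigma(x_\delta)\ne\delta\}$ is nonstationary.* We did not arrange this; it follows from (d).

Suppose first that $E=\{\delta\in S_0:x_\delta(n)\ge\delta\}$ is stationary for some $n$. Take $s$ with $A_s\subseteq_{NS}E$. Lengthening $s$ shrinks $A_s$, so we may assume $|s|>n$. For the stationarily many $\delta\in A_s\cap E$ we get $\delta\le x_\delta(n)=s(n)$, which is absurd. So outside a nonstationary set $x_\delta(n)<\delta$ for all $n$, that is, $\sigma(x_\delta)\le\delta$.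

Suppose next that $\sigma(x_\delta)<\delta$ on a stationary set. By Fodor's lemma $\sigma(x_\delta)=\gamma$ for all $\delta$ in a stationary $E\subseteq S_0$. Take $s$ with $A_s\subseteq_{NS}E$ and let $t=s^\frown\gamma$. As $A_t$ is stationary and $A_t\subseteq_{NS}E$, there is $\delta\in A_t\cap E$. Then $\gamma\in\operatorname{ran}x_\delta$, so $\sigma(x_\delta)>\gamma$, a contradiction.

## The subspace $M$ and its Baire property algebra

Let $S_1=\{\delta\in S_0:\sigma(x_\delta)=\delta\}$. By Steps 4 and 6, $S\setminus S_1\in NS$. The map $\delta\mapsto x_\delta$ is injective on $S_1$, since $\delta$ is the height of $x_\delta$. Put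
$$M=\{x_\delta:\delta\in S_1\}\subseteq\omega_1^\omega .$$
By (4), $[s]\cap M=\{x_\delta:\delta\in A_s\cap S_1\}$.

**Step 7: density, size, weight, no isolated points.** The purpose is to check the elementary claims. Each $A_s\cap S_1$ is stationary, so $[s]\cap M$ has $\aleph_1$ points. Hence $M$ is dense in $\omega_1^\omega$, has no isolated points, and $|M|=\aleph_1$. Being dense, it has weight exactly $\aleph_1$.

**Step 8: $M$ is Baire.** The purpose is to rule out the trivial reason for (2). Let $O_n\cap M$ be dense open in $M$, with $O_n$ open in $\omega_1^\omega$. Since $M$ is dense, $O_n$ is dense in $\omega_1^\omega$. By Step 5 the set of $\delta\in S_0$ with $x_\delta\notin\bigcap_nO_n$ is nonstationary. Given $s$, the set $A_s\cap S_1$ is stationary, so some $\delta$ in it has $x_\delta\in[s]\cap\bigcap_nO_n$. So $\bigcap_nO_n\cap M$ is dense in $M$.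

**Step 9: nonstationary sets give meager sets.** The purpose is to know which error sets may be neglected. *If $Z\subseteq S_1$ is nonstationary, $\{x_\delta:\delta\in Z\}$ is meager in $M$.* Let $C$ be a club disjoint from $Z$, and let $O_n$ be dense open sets with $\bigcap_nO_n\subseteq\{x:\sigma(x)\in C\}$ (Lemma 2). For $\delta\in Z$ we have $\sigma(x_\delta)=\delta\notin C$, so $x_\delta\in\bigcup_n(M\setminus O_n)$. Each $M\setminus O_n$ is nowhere dense in $M$ by (C2).

**Step 10: every subset of $M$ has the BP.** The purpose is the last assertion of Theorem A. Let $Q=\{x_\delta:\delta\in E\}$ with $E\subseteq S_1$. Put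
$$V=\bigcup\{[s]\cap M:A_s\setminus E\in NS\},\qquad V'=\bigcup\{[s]\cap M:A_s\cap E\in NS\}.$$
These open sets are the places where the tree has decided for $E$ and against $E$.

*$V\cup V'$ is dense in $M$.* Let $s$ be given. If $[s]\cap M\subseteq V'$, then $[s]$ meets $V'$, as $[s]\cap M\ne\emptyset$. Otherwise $A_s\cap E$ is stationary, and by (d) there is $t$ with $A_t\subseteq_{NS}A_s\cap E$. Since $A_t$ meets $A_s$, the sequences $s,t$ are comparable by (a). If $t\subseteq s$, then $A_s\subseteq A_t\subseteq_{NS}E$, so $[s]\cap M\subseteq V$. If $s\subseteq t$, then $A_t\subseteq_{NS}E$ gives $\emptyset\neq[t]\cap M\subseteq[s]\cap V$.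

*$Z_1=\{\delta\in S_1\setminus E:x_\delta\in V\}$ is nonstationary.* Otherwise $A_t\subseteq_{NS}Z_1$ for some $t$ by (d). As $Z_1\cap E=\emptyset$, we have $A_t\cap E\in NS$. Pick $\delta\in A_t\cap Z_1$, and $s\subset x_\delta$ with $A_s\setminus E\in NS$. By (4), $\delta\in A_s\cap A_t$, so $s,t$ are comparable, and $A_{s\cup t}=A_s\cap A_t$, where $s\cup t$ is the longer of the two. The sets $A_{s\cup t}\setminus E$ and $A_{s\cup t}\cap E$ are both in $NS$. This contradicts the stationarity of $A_{s\cup t}$.

*$Z_2=\{\delta\in E:x_\delta\in V'\}$ is nonstationary.* Otherwise $A_t\subseteq_{NS}Z_2\subseteq E$ for some $t$. Pick $\delta\in A_t\cap Z_2$, and $s\subset x_\delta$ with $A_s\cap E\in NS$. Again $s,t$ are comparable, and $A_{s\cup t}$ has both $A_{s\cup t}\setminus E$ and $A_{s\cup t}\cap E$ in $NS$, a contradiction.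

A point of $V\setminus Q$ is $x_\delta$ with $\delta\in Z_1$. A point of $Q\setminus V$ is either in $V'$, and then it is $x_\delta$ with $\delta\in Z_2$, or outside $V\cup V'$. So
$$Q\,\triangle\,V\subseteq\{x_\delta:\delta\in Z_1\cup Z_2\}\cup\big(M\setminus(V\cup V')\big).$$
The first set is meager by Step 9, and the second is closed and nowhere dense. So $Q$ has the BP in $M$. This proves Theorem A. $\blacksquare$

## Consistency from Woodin cardinals

The proof of the Corollary uses two theorems of Woodin as black boxes.

* (i) If there are infinitely many Woodin cardinals with a measurable above them, then $AD^{L(\mathbb R)}$ holds (see Koellner–Woodin, *Large cardinals from determinacy*, Handbook of Set Theory).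
* (ii) If $AD^{L(\mathbb R)}$ holds and $G$ is $L(\mathbb R)$-generic for $\mathbb Q_{\max}$, then $L(\mathbb R)[G]\models$ ZFC + "$NS$ is $\omega_1$-dense" (Woodin, *The Axiom of Determinacy, Forcing Axioms, and the Nonstationary Ideal*, de Gruyter, Ch. 6).

**Proof of the Corollary.** Force with $\mathbb Q_{\max}$ over a model of the hypothesis. By (i) and (ii), the extension has an inner model $L(\mathbb R)[G]$ satisfying ZFC + "$NS$ is $\omega_1$-dense". Inside it apply Theorem A with $S=\omega_1$, and let $\mathcal U$ be the set of singletons of $M$. Singletons are closed, and nowhere dense since $M$ has no isolated points. Further, $|\mathcal U|=|M|=\aleph_1$, and (2) holds since all subsets of $M$ have the BP. The weight of $M$ is exactly $\aleph_1$. $\square$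

## Minimal pairs

We turn to Theorem B.1 and B.2. From now on $M$ is a Baire metric space of weight $\aleph_1$ with a partition $\mathcal U$ into meager sets satisfying (1) and (2), and $(M,F_0)$ is the associated pair. Disjoint families of nonempty open sets in $M$ have size at most $\aleph_1$: choose a member of a fixed base of size $\aleph_1$ inside each.

We want a normal ideal. The first candidate is $\{E:F_0^{-1}[E]\text{ is meager}\}$, but the labels $\alpha$ of the sets $U_\alpha$ are arbitrary. For instance, if $M$ is the space of Theorem A and $F_0(x_\delta)=\delta+1$, this ideal contains the set of all limit ordinals, and the regressive map $\delta+1\mapsto\delta$ is injective on the positive set of successors, so the ideal is not normal. The remedy is to replace $F_0$ by a labeling that cannot be pushed down any further.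

**Order of pairs.** Write $(W',F')<(W,F)$ if $W'\subseteq W$ and $F'(x)<F(x)$ for all $x\in W'$ outside a meager set. A pair is *minimal* if no pair is below it.

*Example.* In the instance just mentioned, $(M,\sigma|M)<(M,F_0)$.

**Lemma 5.** There is a minimal pair.

*Proof.* Suppose not. First we show that *every pair $(W,F)$ has a pair $(W^*,F^*)<(W,F)$ with $W^*$ dense in $W$.* Take a maximal disjoint family of nonempty open sets $W_i\subseteq W$ such that some pair $(W_i,F_i)<(W,F)$ exists, and fix such $F_i$. Its union $W^*$ is dense in $W$. Otherwise $O=W\setminus\operatorname{cl}W^*$ is nonempty, $(O,F|O)$ is a pair that is not minimal, and a pair below it has a domain $W'\subseteq O$ that could be added to the family. Let $F^*=\bigcup_iF_i$. Given $E\subseteq\omega_1$, choose open $V_i\subseteq W_i$ with $F_i^{-1}[E]\,\triangle\,V_i$ meager. By (C3), $(F^*)^{-1}[E]\,\triangle\,\bigcup_iV_i$ is meager. Again by (C3) the fibers of $F^*$ are meager, and $F^*<F$ on $W^*$ outside a meager set.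

Now start with $(M,F_0)$ and iterate. We get dense open sets $M=W_0\supseteq W_1\supseteq\cdots$ and pairs $(W_n,F_n)$ with $F_{n+1}(x)<F_n(x)$ for $x\in W_{n+1}\setminus N_{n+1}$, where $N_{n+1}$ is meager. As $M$ is Baire, there is $x\in\bigcap_nW_n\setminus\bigcup_nN_{n+1}$. Then $F_0(x)>F_1(x)>F_2(x)>\cdots$, an infinite descending sequence of ordinals, a contradiction. $\square$

Fix a minimal pair $(W,F)$. Minimality will be used in the following form.

**(K)** *If $O\subseteq W$ is nonempty open, $g:\omega_1\to\omega_1$, and $g(F(x))<F(x)$ for $x\in O$ off a meager set, then $\{x\in O:g(F(x))=\eta\}$ is nonmeager for some $\eta$.*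

Otherwise all fibers of $g\circ F|O$ are meager. Its preimages $F^{-1}[g^{-1}[E]]\cap O$ have the BP, so $(O,g\circ F|O)$ is a pair, and it is below $(W,F)$.

## The normal $\omega_1$-dense ideal of a minimal pair

**Step 1: the ideal and its open representation.** The purpose is to translate sets of ordinals into open sets. Let
$$J=\{E\subseteq\omega_1:F^{-1}[E]\text{ is meager}\}.$$
It is a $\sigma$-ideal, proper because $W$ is nonmeager, and it contains all singletons because fibers are meager. For $E\subseteq\omega_1$ let $h(E)$ be the unique regular open subset of $W$ equal to $F^{-1}[E]$ modulo meager (C5). Then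
$$h(E)=\emptyset\iff E\in J,\qquad h(E\cap E')=h(E)\cap h(E'),\qquad h(\omega_1\setminus E)=\operatorname{int}_W(W\setminus h(E)).$$
In each case both sides are regular open and equal modulo meager: an intersection of two regular open sets is regular open, the interior of a closed set is regular open, and a closed set differs from its interior by a nowhere dense set.

**Step 2: $J$ is normal.** Let $E\notin J$ and $g(\xi)<\xi$ for $\xi\in E\setminus\{0\}$; put $g=0$ elsewhere. Let $O=h(E)\neq\emptyset$. Off a meager set, points $x\in O$ have $F(x)\in E\setminus\{0\}$, so $g(F(x))<F(x)$. By (K) there is $\eta$ such that $\{x\in O:g(F(x))=\eta\}$ is nonmeager. Off a meager set these $x$ have $F(x)\in E$. So $F^{-1}[\{\xi\in E\setminus\{0\}:g(\xi)=\eta\}]$ is nonmeager, that is, $\{\xi\in E\setminus\{0\}:g(\xi)=\eta\}\notin J$.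

**Step 3: diagonal unions.** The purpose is a way to take unions of $\aleph_1$ sets that $h$ can control. For $E_i\subseteq\omega_1$ $(i<\omega_1)$ let $\nabla E_i=\{\xi:\exists i<\xi\ \ \xi\in E_i\}$. Then $E_i\subseteq_J\nabla E_i$, since $E_i\setminus\nabla E_i\subseteq i+1$ is countable. Moreover, with closure taken in $W$,
$$h(\nabla E_i)\subseteq\operatorname{cl}\bigcup_ih(E_i).\tag{5}$$
Suppose not. Then $O=h(\nabla E_i)\setminus\operatorname{cl}\bigcup_ih(E_i)$ is nonempty and open. For $\xi\in\nabla E_i$ let $g(\xi)$ be the least $i<\xi$ with $\xi\in E_i$, and let $g=0$ elsewhere. Off a meager set, points $x\in O$ have $F(x)\in\nabla E_i$, so $g(F(x))<F(x)$. By (K) some set $\{x\in O:F(x)\in\nabla E_i,\ g(F(x))=\eta\}$ is nonmeager. It is contained in $F^{-1}[E_\eta]\cap O$, so $h(E_\eta)\cap O\ne\emptyset$. This contradicts the choice of $O$.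

**Step 4: $J$ is $\omega_1$-dense.** The purpose is to attach to each basic open set $b$ a set $P_b$ of ordinals that is, modulo $J$, as small as possible with $b\subseteq h(P_b)$. Let $\mathcal B$ be a base of nonempty open sets for $W$ with $|\mathcal B|\le\aleph_1$. For $b\in\mathcal B$ let $\mathcal W_b$ be a maximal family of $J$-positive sets $E$ with $h(E)\cap b=\emptyset$ whose pairwise intersections are in $J$. The sets $h(E)$, $E\in\mathcal W_b$, are nonempty, open and disjoint, so $|\mathcal W_b|\le\aleph_1$. Let $E_b$ be the diagonal union of an enumeration of $\mathcal W_b$ in type $\omega_1$, with repetitions, or by $\emptyset$ throughout if $\mathcal W_b$ is empty. Let $P_b=\omega_1\setminus E_b$. The open set $b$ misses $\bigcup_{E\in\mathcal W_b}h(E)$, hence also its closure, so $h(E_b)\cap b=\emptyset$ by (5). Therefore $b\subseteq\operatorname{int}_W(W\setminus h(E_b))=h(P_b)$, and $P_b\notin J$.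

Let $E\notin J$. Pick $b\in\mathcal B$ with $b\subseteq h(E)$. We show $P_b\subseteq_JE$. If $P_b\setminus E\notin J$, then $h(P_b\setminus E)\cap b\subseteq h(P_b\setminus E)\cap h(E)=h(\emptyset)=\emptyset$. By maximality of $\mathcal W_b$, the set $P_b\setminus E$ belongs to $\mathcal W_b$ or has $J$-positive intersection with a member; in both cases $P_b\cap Y\notin J$ for some $Y\in\mathcal W_b$. But $Y\subseteq_JE_b$, so $P_b\cap Y=Y\setminus E_b\in J$, a contradiction. Thus $\{P_b:b\in\mathcal B\}$ witnesses that $J$ is $\omega_1$-dense, and Theorem B.1 is proved. $\square$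

## Coordinates in which the minimal labeling is the height

It remains to prove Theorem B.2.

**From $T$ to a partition.** Let $T\subseteq\omega_1^\omega$ be dense, Baire, and such that $\{x\in T:\sigma(x)\in E\}$ has the BP in $T$ for all $E\subseteq\omega_1$. Then $T$ is a metric space of weight $\aleph_1$. Since $\sigma^{-1}(\xi)\subseteq R_\xi$ is nowhere dense in $\omega_1^\omega$ and $T$ is dense, $\sigma^{-1}(\xi)\cap T$ is nowhere dense in $T$ by (C2). As $T$ is Baire, uncountably many of these sets are nonempty. The nonempty ones form a partition of $T$ into meager sets satisfying (1). It satisfies (2) because the unions of its subfamilies are the sets $\{x\in T:\sigma(x)\in E\}$.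

**From a partition to $T$.** Keep the minimal pair $(W,F)$. The plan is to build a tree of open sets $b_t$ in $W$ that gives almost every $x\in W$ an address $\theta(x)\in\omega_1^\omega$, and to use the functions $e_\delta$ once more so that the address has height exactly $F(x)$. For $x\in W$ put $c_n(x)=e_{F(x)}(n)$ if $F(x)>0$, and $c_n(x)=0$ otherwise. Off the meager set $F^{-1}(0)$ we have $c_n(x)<F(x)$ and $\{c_n(x):n\in\omega\}=F(x)$.

**Step 1: $c_n$ is locally constant almost everywhere.** The purpose is to make the decisions of $c_n$ visible to open sets. *Every nonempty open $O\subseteq W$ contains a nonempty open $O'$ on which $c_n$ is constant off a meager set.* We have $c_n=g\circ F$ with $g(\delta)=e_\delta(n)$ for $\delta>0$ and $g(0)=0$. By (K), $B=\{x\in O:c_n(x)=\eta\}$ is nonmeager for some $\eta$. It has the BP, say $B\,\triangle\,V$ is meager with $V$ open. By (C4), $O'=V\cap O\neq\emptyset$, and $c_n=\eta$ on $O'$ off the meager set $V\setminus B$.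

**Step 2: the tree of open sets.** The purpose is to define addresses. We define nonempty open $b_t$ for $t\in\omega_1^{<\omega}$, with $b_\emptyset=W$. If $|t|=n$, let $\{b_{t^\frown\xi}:\xi<\omega_1\}$ be an injectively enumerated maximal disjoint family of nonempty open sets $O\subseteq b_t$ of diameter less than $1/(n+1)$ on which $c_n$ is constant off a meager set. Such a family of size exactly $\aleph_1$ exists: by Lemma 1, $b_t$ contains $\aleph_1$ disjoint nonempty open sets; shrink each to a set of the required kind by Step 1, and extend to a maximal family, which still has size at most $\aleph_1$ by the weight of $M$. By Step 1 and maximality, $\bigcup_\xi b_{t^\frown\xi}$ is dense in $b_t$. For $|t|=n+1$ let $\eta_t$ be the constant value of $c_n$ on $b_t$ off a meager set; it is unique since $b_t$ is nonmeager.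

**Step 3: the address map is a homeomorphism.** By induction each $\bigcup_{|t|=n}b_t$ is dense open in $W$, so $G=\bigcap_n\bigcup_{|t|=n}b_t$ is comeager in $W$. For $x\in G$ let $\theta(x)$ be the unique $y\in\omega_1^\omega$ with $x\in b_{y|n}$ for all $n$. For $x\in G$ we have $x\in b_t$ if and only if $t\subset\theta(x)$; that is, $\theta[b_t\cap G]=[t]\cap\theta[G]$. Since the diameters of the $b_{y|n}$ tend to $0$, $\theta$ is injective and the sets $b_t\cap G$ form a base of $G$. So $\theta$ is a homeomorphism of $G$ onto $\theta[G]$. Each $b_t\cap G$ is nonempty, as $b_t$ is nonmeager and $G$ is comeager in $W$. Hence $\theta[G]$ is dense in $\omega_1^\omega$.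

**Step 4: $\sigma(\theta(x))\le F(x)$ almost everywhere.** For each $n$ the set
$$\bigcup_{|t|=n+1}\{x\in b_t:c_n(x)\ne\eta_t\ \text{ or }\ F(x)\le t(n)\}$$
is meager. Indeed, for each $t$ the part in $b_t$ is meager, by the choice of $\eta_t$ and because $F^{-1}[t(n)+1]$ is meager; the $b_t$ with $|t|=n+1$ are disjoint and open, so (C3) applies. Remove these sets, for all $n$, and $F^{-1}(0)$ from $G$. The result $G_1$ is comeager in $W$. For $x\in G_1$ and $n\in\omega$, with $t=\theta(x)|(n+1)$ we have $x\in b_t$, so
$$c_n(x)=\eta_t\quad\text{and}\quad\theta(x)(n)=t(n)<F(x).\tag{6}$$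
Hence $\sigma(\theta(x))\le F(x)$ for $x\in G_1$.

**Step 5: $F(x)\le\sigma(\theta(x))$ almost everywhere.** Here we use that the address also determines all $c_n(x)$, and these exhaust $F(x)$. Let
$$C=\{\delta<\omega_1:\eta_t<\delta\text{ for all nonempty }t\in\delta^{<\omega}\}.$$
It contains a club. Let $\varphi(\beta)<\omega_1$ be greater than $\eta_t$ for the countably many nonempty $t\in\beta^{<\omega}$. Each limit $\delta$ with $\varphi(\beta)<\delta$ for all $\beta<\delta$ is in $C$, since every $t\in\delta^{<\omega}$ is in $\beta^{<\omega}$ for some $\beta<\delta$; and these $\delta$ form a club.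

Let $G_2=\{x\in G_1:\sigma(\theta(x))\in C\}$. It is comeager in $W$. By Lemma 2 there are dense open $O_n\subseteq\omega_1^\omega$ with $\bigcap_nO_n\subseteq\sigma^{-1}[C]$. Each $\theta[G]\setminus O_n$ is nowhere dense in $\theta[G]$ by (C2), so its preimage is nowhere dense in $G$, hence in $W$ by (C1). So $\{x\in G:\sigma(\theta(x))\notin C\}$ is meager in $W$.

Let $x\in G_2$ and $\delta=\sigma(\theta(x))$. For each $n$ the sequence $t=\theta(x)|(n+1)$ lies in $\delta^{<\omega}$, so $c_n(x)=\eta_t<\delta$ by (6) and $\delta\in C$. Since $F(x)>0$, we get $F(x)=\{c_n(x):n\in\omega\}\subseteq\delta$, that is, $F(x)\le\delta$. With Step 4,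
$$F(x)=\sigma(\theta(x))\qquad\text{for all }x\in G_2.\tag{7}$$

**Step 6: $T=\theta[G_2]$ is as required.** The purpose is to transfer the properties of $F$ along $\theta$. Since $G_2$ is comeager in $W$ and each $b_t$ is nonmeager, $b_t\cap G_2\ne\emptyset$ for every $t$. So $[t]\cap T\neq\emptyset$ for every $t$, and $T$ is dense in $\omega_1^\omega$.

$T$ is Baire, because its homeomorphic copy $G_2$ is. Suppose $O\subseteq W$ is open and $O\cap G_2$ is nonempty and meager in $G_2$. By (C1) it is meager in $W$. Since $O\setminus G_2$ is meager too, $O$ is a meager nonempty open set, a contradiction.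

Finally let $E\subseteq\omega_1$, and let $V\subseteq W$ be open with $F^{-1}[E]\,\triangle\,V$ meager in $W$. The set $G_2$ is dense in $W$, being comeager in the Baire space $W$. So by (C2) the trace of $F^{-1}[E]\,\triangle\,V$ on $G_2$ is meager in $G_2$, and $F^{-1}[E]\cap G_2$ has the BP in $G_2$. By (7),
$$\{y\in T:\sigma(y)\in E\}=\theta\big[F^{-1}[E]\cap G_2\big],$$
and $\theta$ is a homeomorphism of $G_2$ onto $T$. So this set has the BP in $T$, and Theorem B.2 is proved. $\blacksquare$
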